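# Hadamard products of dual Jacobi–Trudi matrices and monomial positivity

## Elementary symmetric functions, monomial positivity, and the determinants

We work with $k\ge 1$ disjoint sets of commuting variables $\vec x^{(1)},\dots,\vec x^{(k)}$, where $\vec x^{(s)}=(x^{(s)}_1,x^{(s)}_2,\dots)$. When only two sets matter we write $x=\vec x^{(1)}$ and $y=\vec x^{(2)}$.

**Definition (elementary symmetric functions).** $e_d(x)$ is the sum of all products of $d$ distinct variables, with $e_0=1$ and $e_d=0$ for $d<0$. With three variables, $e_2=x_1x_2+x_1x_3+x_2x_3$ and $e_4=0$.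

The only computation we ever do with products of $e_d$'s is to read off one coefficient. Expanding the product means choosing from each factor $e_{d_i}$ a set $S_i$ of $d_i$ variables. So the coefficient of $x_1^{\alpha_1}x_2^{\alpha_2}\cdots$ in $e_{d_1}(x)\cdots e_{d_n}(x)$ is
$$\#\{(S_1,\dots,S_n): |S_i|=d_i,\ \text{each } x_j \text{ lies in exactly } \alpha_j \text{ of the sets}\}. \tag{1}$$
For example, the coefficient of $x_1^2x_2x_3$ in $e_2e_2$ is $2$: both sets contain $x_1$, and $x_2$ goes to one set and $x_3$ to the other.

**Definition (monomial symmetric functions and $m$-positivity).** For a partition $\nu$, $m_\nu(x)$ is the sum of all distinct monomials whose exponents, sorted, are $\nu$. A function that is symmetric separately in each set is $m$-positive if it is a linear combination with nonnegative coefficients of products $m_{\nu^{(1)}}(\vec x^{(1)})\cdots m_{\nu^{(k)}}(\vec x^{(k)})$.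

For example, $e_1^2=m_{(2)}+2m_{(1,1)}$ is $m$-positive, and $e_1^2-3e_2=m_{(2)}-m_{(1,1)}$ is not. The coefficient of $\prod_s m_{\nu^{(s)}}(\vec x^{(s)})$ equals the coefficient of any single monomial occurring in it. Hence a function is $m$-positive if and only if all its monomial coefficients are $\ge 0$, and one negative monomial coefficient disproves $m$-positivity. We use the same criterion when some of the sets are finite.

**Definition (skew Schur functions).** For partitions $\mu\subseteq\lambda$, $s_{\lambda/\mu}$ is the sum of the monomials of all semistandard tableaux of shape $\lambda/\mu$ (rows weakly increasing, columns strictly increasing). We write $\lambda'$ for the conjugate of $\lambda$, and $h_A=s_{(A)}$ for the complete symmetric function. For example $s_{(2)}=h_2=m_{(2)}+m_{(1,1)}$. By definition every $s_{\lambda/\mu}$ is $m$-positive.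

We recall three textbook facts.

* The dual Jacobi–Trudi formula: $s_{\lambda'/\mu'}=\det\big(e_{\lambda_i-\mu_j-i+j}\big)_{i,j=1}^n$ if $\lambda,\mu$ have at most $n$ parts. For $\lambda=(1,1)$, $\mu=\varnothing$ it reads $s_{(2)}=e_1^2-e_2$.
* The Jacobi–Trudi formula: $s_\lambda=\det(h_{\lambda_i-i+j})_{i,j=1}^n$.
* The Littlewood–Richardson expansion: $s_{\lambda/\mu}=\sum_\nu c^\lambda_{\mu\nu}s_\nu$ with all $c^\lambda_{\mu\nu}\ge 0$.

**Definition (the determinants).** Fix $k$ and a real number $r$, and put
$$f_d=(d!)^r\,e_d(\vec x^{(1)})\cdots e_d(\vec x^{(k)})\quad(d\ge0),\qquad f_d=0\quad(d<0).$$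
For partitions $\mu\subseteq\lambda$ with at most $n$ parts we study $\det(f_{\lambda_i-\mu_j-i+j})_{i,j=1}^n$. Up to the factorials, this is the determinant of the entrywise (Hadamard) product of $k$ dual Jacobi–Trudi matrices, one for each set. By the Leibniz formula it equals
$$\sum_{\sigma}\operatorname{sgn}(\sigma)\prod_{i=1}^n f_{d_i},\qquad d_i=\lambda_i-\mu_{\sigma(i)}-i+\sigma(i),\qquad \sum_i d_i=|\lambda|-|\mu|=:N. \tag{2}$$

For example, $n=2$, $\lambda=(1,1)$, $\mu=\varnothing$ gives $f_1^2-f_0f_2=\prod_se_1(\vec x^{(s)})^2-2^r\prod_se_2(\vec x^{(s)})$.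

## A conjecture on these determinants, and what is true

The following conjecture is posed in Robert Angarone, Jang Soo Kim, Jaeseong Oh, and Daniel Soskin, "Hadamard Products of dual Jacobi-Trudi matrices", arXiv:2511.08969 (2025).

**Conjecture.** Let $\mu\subseteq\lambda$ be partitions with at most $n$ parts. For any integers $k$ and $r$ with $0\le r\le k-1$, the determinant $\det(f_{\lambda_i-\mu_j-i+j})_{i,j=1}^n$ is $m$-positive.

In plain words: for $k=1$, $r=0$ the determinant is a skew Schur function, which has nonnegative coefficients because it counts tableaux. If we multiply $k$ such matrices entrywise, and even inflate the entries by powers of $d!$ (up to the power $k-1$), do the coefficients stay nonnegative?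

The answer is no. Here are the statements that we prove.

**Theorem 1.** Let $k=2$, $r=1$, $n=8$, $\lambda=(7^8)$, $\mu=\varnothing$. In $\det\big((7-i+j)!\,e_{7-i+j}(x)\,e_{7-i+j}(y)\big)_{i,j=1}^8$ the monomial $x_1^7\cdots x_8^7\cdot y_1^8\cdots y_6^8\,y_7y_8\cdots y_{14}$ has coefficient $-\frac{5}{2401}(8!)^2(7!)^8<0$. So the conjecture is false.

**Theorem 2.** Let $k\ge2$ and let $r>k-2$ be real. Then there are integers $m\ge b\ge 2$ such that the determinant with $n=b$, $\lambda=((m-1)^b)$, $\mu=\varnothing$ is not $m$-positive. In particular the conjecture fails at $r=k-1$ for every $k\ge2$.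

**Theorem 3.**

1. For $k=1$, $r=0$ the conjecture holds.
2. For $n\le2$ the determinant is $m$-positive for all $k$, all $\mu\subseteq\lambda$ and all real $r\le k$. For $n=2$ this range is sharp.
3. If one of the sets has at most two variables, the determinant is $m$-positive for all $n$, all $\mu\subseteq\lambda$ and all real $r\le k-1$. This range is sharp.

**Corollary 4.** There is a claw-free graph on $56$ vertices whose chromatic symmetric function is not Schur-positive.

These results leave unsettled the range $0\le r\le k-2$, $n\ge3$, with every set having at least three variables.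

Part 1 of Theorem 3 needs no more work: the determinant is $s_{\lambda'/\mu'}$ by the dual Jacobi–Trudi formula, and this is a generating function of semistandard tableaux.

## Determinants of size at most three

For $n=1$ the determinant is the single entry $f_{\lambda_1-\mu_1}$, which has nonnegative coefficients for every real $r$.

Take $n=2$, $\lambda=(1,1)$, $\mu=\varnothing$, $k=2$, $r=1$. Since $e_1^2=m_{(2)}+2e_2$, we get
$$f_1^2-f_2=\big(m_{(2)}(x)+2e_2(x)\big)\big(m_{(2)}(y)+2e_2(y)\big)-2e_2(x)e_2(y),$$
and the coefficient of $e_2(x)e_2(y)$ is $4-2=2$. All coefficients are nonnegative.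

Take $n=3$, $\lambda=(1,1,1)$, again $k=2$, $r=1$. The determinant is $f_1^3-2f_1f_2+f_3$ with $f_1=e_1(x)e_1(y)$, $f_2=2e_2(x)e_2(y)$, $f_3=6e_3(x)e_3(y)$. A monomial with an exponent $3$ occurs only in $f_1^3$. By (1), the coefficients of $x_1^2x_2$ in $e_1^3,e_1e_2,e_3$ are $3,1,0$, and those of $x_1x_2x_3$ are $6,3,1$. So the remaining coefficients are:

* at $x_1^2x_2\cdot y_1^2y_2$: $\;9-2\cdot2\cdot1=5$;
* at $x_1^2x_2\cdot y_1y_2y_3$, and symmetrically with $x$ and $y$ exchanged: $\;18-2\cdot2\cdot3=6$;
* at $x_1x_2x_3\cdot y_1y_2y_3$: $\;36-2\cdot2\cdot9+6=6$.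

All are positive. Small cases therefore support the conjecture, and the whole case $n=2$ can be proved.

**Proof of Theorem 3, part 2.** The case $n=1$ is done. Let $n=2$.

**Step 1. We set up the comparison of the two products.** Put
$$a=\lambda_1-\mu_1,\quad b=\lambda_2-\mu_2,\quad c=\lambda_1-\mu_2+1,\quad d=\lambda_2-\mu_1-1,$$
so the determinant is $f_af_b-f_cf_d$. Here $a,b\ge0$ and $a+b=c+d$. Moreover $c-a=\mu_1-\mu_2+1>0$ and $c-b=\lambda_1-\lambda_2+1>0$, so $c>\max(a,b)$ and $d<\min(a,b)$. If $d<0$, then $f_cf_d=0$ and the claim is clear. Let $d\ge0$.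

**Step 2. We compare the coefficients within one set.** A monomial of degree $a+b$ in one set can occur in $e_ae_b$ or $e_ce_d$ only if it has some number $p$ of exponents $2$ and $q=a+b-2p$ exponents $1$. Let $N_{ab}$ and $N_{cd}$ be its coefficients in $e_ae_b$ and $e_ce_d$. By (1), the $p$ doubled variables lie in both sets, and $a-p$ of the $q$ others go to the first set, so $N_{ab}=\binom{q}{a-p}$. With falling factorials $a^{\underline p}=a(a-1)\cdots(a-p+1)$, this says
$$a!\,b!\,N_{ab}=q!\;a^{\underline p}\,b^{\underline p},\qquad c!\,d!\,N_{cd}=q!\;c^{\underline p}\,d^{\underline p}.$$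
These formulas also hold when $p>\min(a,b)$ or $p>d$, since then both sides vanish.

We claim that $a!\,b!\,N_{ab}\ge c!\,d!\,N_{cd}$. If $p>d$ the right side is $0$. If $p\le d$, then for $0\le i<p$ all of $a-i,b-i,c-i,d-i$ are positive. Since $a+b=c+d$, we have $(a-i)(b-i)-(c-i)(d-i)=ab-cd$. Writing $u=a-d=c-b>0$, we get $ab-cd=(d+u)b-(b+u)d=u(b-d)\ge0$. Multiplying the inequalities $(a-i)(b-i)\ge(c-i)(d-i)$ over $i$ gives the claim.

**Step 3. We put the sets together and use $r\le k$.** With the same $u$, we have $c!/b!=(b+1)\cdots(b+u)\ge(d+1)\cdots(d+u)=a!/d!$, so $a!\,b!\le c!\,d!$. As $r-k\le0$, it follows that $(a!\,b!)^{r-k}\ge(c!\,d!)^{r-k}$. Now fix a monomial in all $k$ sets, with coefficients $N^{(s)}_{ab}$, $N^{(s)}_{cd}$ in set $s$. Then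
$$(a!b!)^r\prod_sN^{(s)}_{ab}=(a!b!)^{r-k}\prod_s a!b!N^{(s)}_{ab}\ \ge\ (c!d!)^{r-k}\prod_s c!d!N^{(s)}_{cd}=(c!d!)^r\prod_sN^{(s)}_{cd}.$$
So every coefficient of $f_af_b-f_cf_d$ is nonnegative.

**Step 4. We show that $r\le k$ is sharp.** For $\lambda=(1,1)$, $\mu=\varnothing$ the coefficient of $\prod_sx^{(s)}_1x^{(s)}_2$ in $f_1^2-f_2$ is $2^k-2^r$, which is negative for $r>k$. $\blacksquare$

The natural next move is to use this for larger $n$: in each term of (2), an exchange of two columns multiplies the contribution by a factor that the two-row inequality bounds by $1$. To see what such a bound can and cannot give, suppose that for some monomial only products of disjoint adjacent transpositions contribute, and that each transposition multiplies the contribution by the same $t$. For $n=2$ the total is then $1-t$, but for $n=3$ it is $1-2t$, and for $n=4$ it is $1-3t+t^2$. The bound $t\le 1$ settles $n=2$ and says nothing about $1-2t$. So the two-row argument stops at $n=3$. The question becomes how large $t$ can really be, and for that we need good monomials.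

## Squarefree monomials reduce $(k,r)$ to $(k-1,r-1)$

If we look for a negative coefficient, the monomials easiest to handle are squarefree. Suppose a monomial is squarefree of degree $N$ in set $s$. By (1), its coefficient in $e_{d_1}\cdots e_{d_n}$ (all $d_i\ge0$, $\sum d_i=N$) is the multinomial coefficient
$$\frac{N!}{d_1!\cdots d_n!}. \tag{3}$$
So a squarefree set contributes a constant $N!$ and removes one power of $\prod_i d_i!$ from (2). The remaining sets see the same problem with $k-1$ sets and exponent $r-1$.

This shows at once why the obvious attempt fails. Let $r=k-1$ and take a monomial that is squarefree in all sets but one. Removing $k-1$ powers leaves one set and exponent $0$. So the coefficient is $(N!)^{k-1}$ times a coefficient of $s_{\lambda'/\mu'}$, which is $\ge0$. A negative coefficient at $r=k-1$ must therefore come from a monomial that is not squarefree in at least two of the sets.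

## Monomials that force the permutation to stay near the identity

We want few permutations to contribute, so that we can compute the sum (2), and we want the contribution of a transposition to be large. Take $\lambda=((m-1)^b)$, $\mu=\varnothing$, $n=b$, so that
$$d_i=m-1-i+\sigma(i),\qquad N=b(m-1).$$
The idea is to use one set to forbid $d_i>m$ and another set to forbid $d_i<m-2$. Together they force $|\sigma(i)-i|\le1$.

**Lemma 5.** Let $2\le b\le m$, let $d_1,\dots,d_b\ge 0$ be integers with $\sum d_i=N=b(m-1)$, and consider $\prod_{i=1}^b e_{d_i}$ in one set of variables $z_1,z_2,\dots$.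

* (Ceiling.) The coefficient of $\prod_{i\le b}z_i^{b-1}\prod_{b<i\le m}z_i^{b}$ is $0$ unless all $d_i\le m$, and otherwise $b!/\prod_i(m-d_i)!$.
* (Floor.) The coefficient of $\prod_{i\le m-2}z_i^{b}\prod_{m-2<i\le m-2+b}z_i$ is $0$ unless all $d_i\ge m-2$, and otherwise $b!/\prod_i(d_i-m+2)!$.

*Proof.* Both monomials have degree $N$: $b(b-1)+(m-b)b=b(m-1)$ and $(m-2)b+b=b(m-1)$. We use (1) for both.

For the ceiling, all $S_i$ lie in $\{z_1,\dots,z_m\}$, so $d_i\le m$ is necessary. Let $T_i$ be the complement of $S_i$ in $\{z_1,\dots,z_m\}$, so $|T_i|=m-d_i$. The exponents say that each of $z_1,\dots,z_b$ is omitted exactly once, that is, lies in exactly one $T_i$, and that $z_{b+1},\dots,z_m$ are never omitted. So we count the ways to distribute $b$ variables into $b$ boxes of sizes $m-d_i$. The sizes add up to $bm-N=b$, and the count is $b!/\prod_i(m-d_i)!$.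

For the floor, each $z_i$ with $i\le m-2$ has exponent $b$, and there are only $b$ sets, so each $S_i$ contains $z_1,\dots,z_{m-2}$. Hence $d_i\ge m-2$ is necessary. The remaining $d_i-(m-2)$ elements of the $S_i$ distribute the $b$ variables $z_{m-1},\dots,z_{m-2+b}$, each used once. The sizes add up to $N-b(m-2)=b$, and the count is $b!/\prod_i(d_i-m+2)!$. $\blacksquare$

For $b=m=3$ and $d=(2,2,2)$, the ceiling monomial is $z_1^2z_2^2z_3^2$ with coefficient $3!=6$: choose which factor omits which variable. For $d=(3,2,1)$ the coefficient is $3!/(0!\,1!\,2!)=3$: the first factor omits nothing, the second omits one of three variables, and the third omits the other two.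

**Lemma 6.** The permutations $\sigma$ of $\{1,\dots,b\}$ with $|\sigma(i)-i|\le1$ for all $i$ are the products of disjoint adjacent transpositions. Exactly $\binom{b-j}{j}$ of them have $j$ transpositions, and these have sign $(-1)^j$.

*Proof.* Either $\sigma(1)=1$, or $\sigma(1)=2$. In the second case the element mapped to $1$ is at most $2$ and is not $1$, so $\sigma(2)=1$. Remove $\{1\}$ or $\{1,2\}$ and induct. To count, shrink each transposed pair to a single marked point: we obtain $b-j$ points, of which $j$ are marked, and every such marking occurs exactly once. $\blacksquare$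

The sums that appear are thus values of
$$P_b(t)=\sum_{j\ge0}(-1)^j\binom{b-j}{j}t^j .$$
Splitting according to whether $b$ is fixed or exchanged with $b-1$ gives
$$P_b(t)=P_{b-1}(t)-t\,P_{b-2}(t)\quad(b\ge2),\qquad P_0=P_1=1. \tag{4}$$
So $P_2=1-t$, $P_3=1-2t$, $P_4=1-3t+t^2$.

Now the mechanism is visible. A transposition replaces two degrees $m-1,m-1$ by $m,m-2$. In the ceiling set this multiplies the coefficient by $\frac1{0!\,2!}=\frac12$, and in the floor set also by $\frac12$. The two together give $\frac14$. From (4) one checks by induction that $P_b(\frac14)=\frac{b+1}{2^b}$: indeed $\frac{b}{2^{b-1}}-\frac14\cdot\frac{b-1}{2^{b-2}}=\frac{2b-(b-1)}{2^{b}}=\frac{b+1}{2^b}$. This is positive, but tiny compared with the largest terms. The factorials multiply $\frac14$ by a power of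
$$\frac{m!\,(m-2)!}{(m-1)!^2}=\frac{m}{m-1}>1, \tag{5}$$
so $t$ moves slightly above $\frac14$. We shall see that this is enough for a sign change.

## The $8\times8$ determinant with negative coefficient $-\frac{5}{2401}(8!)^2(7!)^8$

**Proof of Theorem 1.** This is the case $m=b=8$, with the ceiling monomial in $x$, which is $x_1^7\cdots x_8^7$, and the floor monomial in $y$, which is $y_1^8\cdots y_6^8\,y_7\cdots y_{14}$.

**Step 1. We find the permutations that contribute.** In (2) we have $d_i=7-i+\sigma(i)$ and $\sum d_i=56$; terms with some $d_i<0$ vanish. By Lemma 5 only terms with $6\le d_i\le8$ for all $i$ contribute, that is, $|\sigma(i)-i|\le1$. By Lemma 6 these are the products of $j$ disjoint adjacent transpositions, $\binom{8-j}{j}$ of them for each $j$, with sign $(-1)^j$.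

**Step 2. We compute one contribution.** A transposition of $i,i+1$ gives $d_i=8$ and $d_{i+1}=6$. So the multiset of degrees is $8^j,7^{8-2j},6^j$. By Lemma 5 the $x$-coefficient is $8!/2^j$ (from the factors $(8-d_i)!$) and the $y$-coefficient is $8!/2^j$ (from the factors $(d_i-6)!$). Finally $\prod d_i!=(8!)^j(7!)^{8-2j}(6!)^j=(7!)^8(8/7)^j$.

**Step 3. We sum.** The coefficient is
$$(8!)^2(7!)^8\sum_j(-1)^j\binom{8-j}{j}\Big(\frac14\cdot\frac87\Big)^j=(8!)^2(7!)^8\,P_8\big(\tfrac27\big),$$
and
$$P_8\big(\tfrac27\big)=1-7\cdot\tfrac27+15\cdot\tfrac4{49}-10\cdot\tfrac{8}{343}+\tfrac{16}{2401}=\frac{2401-4802+2940-560+16}{2401}=-\frac5{2401}.\qquad\blacksquare$$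

At the board one can check the arithmetic with (4). The values $P_2(\frac27),\dots,P_8(\frac27)$ are
$$\tfrac57,\quad \tfrac37,\quad \tfrac{11}{49},\quad \tfrac5{49},\quad \tfrac{13}{343},\quad \tfrac{3}{343},\quad \tfrac{3}{343}-\tfrac27\cdot\tfrac{13}{343}=\tfrac{21-26}{2401}=-\tfrac{5}{2401}.$$
The sequence decreases slowly to $0$ and crosses it at $b=8$. Why there is a crossing, and why it comes soon enough to respect the requirement $b\le m$ of Lemma 5, is what the general proof explains.

## Failure for every real $r>k-2$

**Proof of Theorem 2.** Put $\rho=r-k+2>0$.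

**Step 1. We reduce the coefficient to a value of $P_b$.** For $2\le b\le m$ and $N=b(m-1)$ take the monomial that is the ceiling monomial in set $1$, the floor monomial in set $2$, and the product of the first $N$ variables in each set $s\ge3$. By Lemma 5, only terms of (2) with $m-2\le d_i\le m$ contribute. Since $d_i=m-1-i+\sigma(i)$, these come from products of $j$ disjoint adjacent transpositions, with degrees $m^j,(m-1)^{b-2j},(m-2)^j$. By Lemma 5 and (3), such a term contributes
$$(-1)^j\Big(\prod_i d_i!\Big)^{r}\cdot\frac{b!}{2^j}\cdot\frac{b!}{2^j}\cdot\Big(\frac{N!}{\prod_id_i!}\Big)^{k-2}=(-1)^j(b!)^2(N!)^{k-2}\,\frac1{4^j}\Big(\prod_id_i!\Big)^{\rho}.$$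
By (5), $\prod_id_i!=((m-1)!)^b\big(\frac m{m-1}\big)^j$. With Lemma 6, the coefficient of our monomial in the determinant is
$$(b!)^2(N!)^{k-2}((m-1)!)^{b\rho}\,P_b(t),\qquad t=\frac14\Big(\frac m{m-1}\Big)^{\rho}. \tag{6}$$
It remains to find $2\le b\le m$ with $P_b(t)<0$.

**Step 2. We write $P_b$ with sines.** For $0<\varphi<\frac\pi2$ we claim
$$P_b\Big(\frac1{4\cos^2\varphi}\Big)=\frac{\sin((b+1)\varphi)}{(2\cos\varphi)^b\sin\varphi}. \tag{7}$$
Put $R_b=(2\cos\varphi)^bP_b\big(1/(4\cos^2\varphi)\big)$. Multiplying (4) by $(2\cos\varphi)^b$ gives $R_b=2\cos\varphi\,R_{b-1}-R_{b-2}$, with $R_0=1$ and $R_1=2\cos\varphi$. The sequence $\sin((b+1)\varphi)/\sin\varphi$ has the same two initial values, and it satisfies the same recursion because $\sin((b+1)\varphi)+\sin((b-1)\varphi)=2\cos\varphi\sin(b\varphi)$. So the two sequences agree. Written out, (7) is the identity $\frac{\sin((b+1)\varphi)}{\sin\varphi}=\sum_j(-1)^j\binom{b-j}j(2\cos\varphi)^{b-2j}$.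

**Step 3. We choose $b$ to make the sine negative.** As $\rho>0$ and $m\ge2$, we have $0<(1-\frac1m)^\rho<1$. So there is a unique $\varphi\in(0,\frac\pi2)$ with $\cos^2\varphi=(1-\frac1m)^\rho$, and then $t=1/(4\cos^2\varphi)$. Take $b=\lfloor\pi/\varphi\rfloor$. Since $\varphi<\frac\pi2$, we have $b\ge2$. By the choice of $b$,
$$\pi<(b+1)\varphi\le\pi+\varphi<2\pi,$$
so $\sin((b+1)\varphi)<0$. In (7) the denominator is positive, hence $P_b(t)<0$.

**Step 4. We check that $b\le m$ for large $m$.** As $m\to\infty$, $\sin^2\varphi=1-(1-\frac1m)^\rho\sim\frac\rho m$. So $\varphi\to0$ and $\frac\pi\varphi\sim\pi\sqrt{m/\rho}$, which is less than $m$ for all large $m$. Hence $b\le m$ for all large $m$, and (6) is negative.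

For the last sentence of the theorem, $r=k-1$ satisfies $r>k-2$, and for $k\ge 2$ it lies in the range $0\le r\le k-1$ of the conjecture. $\blacksquare$

**Remark (why $8$).** Let $k=2$, $r=1$, so $\rho=1$ and $\sin^2\varphi=\frac1m$. If $(m+1)\varphi<\pi$, then by (7) $P_b(t)>0$ for all $b\le m$, and this family of monomials gives nothing negative for that $m$. The condition says $\frac1m<\sin^2\frac\pi{m+1}$. For $m=2,\dots,7$ the right side is $0.750,\ 0.500,\ 0.345,\ 0.250,\ 0.188,\ 0.146$, to be compared with $\frac1m=0.500,\ 0.333,\ 0.250,\ 0.200,\ 0.167,\ 0.143$; the condition holds each time. For $m=8$ we have $\sin^2\frac\pi9\approx0.117<0.125$, and it fails. So within this family Theorem 1 is the case of smallest $m$.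

**Remark (the family below the threshold).** For these monomials the threshold $k-2$ is exact: if $r\le k-2$, then $\rho\le0$, so $0<t\le\frac14$, and (6) is positive. To see this, we show by induction that $P_b(t)\ge\frac{b+1}{2b}P_{b-1}(t)>0$ for $b\ge1$ and $0\le t\le\frac14$. For $b=1$ this is $1\ge1$. For $b\ge2$, (4) and the induction hypothesis $P_{b-2}/P_{b-1}\le\frac{2(b-1)}{b}$ give
$$\frac{P_b}{P_{b-1}}=1-t\,\frac{P_{b-2}}{P_{b-1}}\ge1-\frac14\cdot\frac{2(b-1)}{b}=\frac{b+1}{2b}.$$
By (7), the numbers $1/(4\cos^2\frac{l\pi}{b+1})$ with $1\le l\le\lfloor b/2\rfloor$ are zeros of $P_b$. They are distinct, and $P_b$ has degree $\lfloor b/2\rfloor$, so these are all the zeros. For $b\ge2$ the smallest is $1/(4\cos^2\frac\pi{b+1})>\frac14$, and it tends to $\frac14$ as $b\to\infty$. This is why any $t>\frac14$ is eventually too large.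

## A set with at most two variables

We now prove part 3 of Theorem 3. The determinant does not depend on the order of the sets, so let the small set be $\vec x^{(1)}=(x_1,x_2)$; for fewer variables, set some of them to $0$ in the result.

**Step 1. We reduce the determinant to the images of $h_A$.** Now $e_d(x_1,x_2)=0$ for $d>2$, so $f_0=1$ and $f_d=0$ for $d>2$. The ring of symmetric functions with real coefficients is the polynomial ring in $e_1,e_2,\dots$, so there is a ring homomorphism $\Phi$ with $\Phi(e_d)=f_d$ for all $d\ge 1$. By the dual Jacobi–Trudi formula and the Littlewood–Richardson expansion,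
$$\det(f_{\lambda_i-\mu_j-i+j})=\Phi(s_{\lambda'/\mu'})=\sum_\nu c^{\lambda'}_{\mu'\nu}\,\Phi(s_\nu),\qquad c^{\lambda'}_{\mu'\nu}\ge0 .$$
Since $\Phi$ kills $e_3,e_4,\dots$, it factors through the ring of symmetric polynomials in two auxiliary variables $t_1,t_2$, which is the quotient by the ideal $(e_3,e_4,\dots)$. In two variables, $s_\nu=0$ if $\nu$ has more than two parts, because a column of length $3$ cannot be strictly increasing with entries in $\{1,2\}$. If $\nu=(A+B,B)$, the $B$ columns of length $2$ have entries $1,2$ and each contributes $t_1t_2=e_2$, and the remaining row of length $A$ is an arbitrary weakly increasing row. So $s_{(A+B,B)}=e_2^Bh_A$, and $\Phi(s_{(A+B,B)})=f_2^B\,\Phi(h_A)$. As $f_2$ has nonnegative coefficients, it suffices to show that every $\Phi(h_A)$ does.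

**Step 2. We show that $\Phi(h_A)$ has nonnegative coefficients if $r\le k-1$.** Put
$$g_1=\prod_{s\ge2}e_1(\vec x^{(s)}),\qquad g_2=2^r\prod_{s\ge2}e_2(\vec x^{(s)}),\qquad \delta=g_1^2-g_2,$$
so that $f_1=g_1(x_1+x_2)$ and $f_2=g_2x_1x_2$. In two variables $\sum_Ah_Az^A=1/(1-e_1z+e_2z^2)$. Since
$$(1-g_1x_1z)(1-g_1x_2z)=1-f_1z+g_1^2x_1x_2z^2=1-f_1z+f_2z^2+\delta x_1x_2z^2,$$
we get
$$\sum_A\Phi(h_A)z^A=\frac1{(1-g_1x_1z)(1-g_1x_2z)-\delta x_1x_2z^2}=\sum_{l\ge0}\frac{\delta^l(x_1x_2z^2)^l}{\big((1-g_1x_1z)(1-g_1x_2z)\big)^{l+1}}. \tag{8}$$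
The series $1/(1-g_1x_iz)$ have nonnegative coefficients. So does $\delta$: with $p_2$ the power sum of degree $2$, $e_1^2=p_2+2e_2$, hence
$$\delta=\prod_{s\ge2}\big(p_2(\vec x^{(s)})+2e_2(\vec x^{(s)})\big)-2^r\prod_{s\ge2}e_2(\vec x^{(s)}).$$
Expanding the first product gives $2^{k-1}\prod_{s\ge2}e_2(\vec x^{(s)})$ plus terms with nonnegative coefficients, and $2^r\le2^{k-1}$. So every coefficient in (8) is nonnegative.

As an illustration, $\Phi(h_2)=f_1^2-f_2=g_1^2(x_1^2+x_2^2)+(g_1^2+\delta)x_1x_2$.

**Step 3. For sharpness, we extract a coefficient.** Let $r>k-1$ and $\eta=2^{r-k+1}-1>0$. Take $n=A=2M$, $\lambda=(1^A)$, $\mu=\varnothing$; then $\lambda'=(A)$ and the determinant is $\Phi(h_A)$. By the first form of the generating function,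
$$\Phi(h_A)=[z^A]\frac1{1-f_1z+f_2z^2}=\sum_{a+2c=A}\binom{a+c}{c}\,g_1^a(x_1+x_2)^a\,(-g_2x_1x_2)^c .$$
By (3), the product of the first $A$ variables of a set $s\ge2$ has coefficient $A!/2^c$ in $e_1^ae_2^c$. So the product of the first $A$ variables of all the sets $s\ge2$ has coefficient $2^{rc}(A!/2^c)^{k-1}=(A!)^{k-1}(1+\eta)^c$ in $g_1^ag_2^c$. Hence the coefficient of $x_1^Mx_2^M$ times this product in $\Phi(h_A)$ is $(A!)^{k-1}q_M$, where
$$q_M=[x_1^Mx_2^M]\frac1{1-x_1-x_2+(1+\eta)x_1x_2}.$$
The denominator is $(1-x_1)(1-x_2)+\eta x_1x_2$. Expanding as in (8), and using $[x^M]\,x^l/(1-x)^{l+1}=\binom Ml$, we get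
$$q_M=\sum_l\binom Ml^2(-\eta)^l .$$
For example $q_1=1-\eta$ and $q_2=1-4\eta+\eta^2$. We must show that for every $\eta>0$ some $q_M$ is negative.

**Step 4. We find the generating function of the $q_M$.** Put $w=-\eta$. Then $q_M=\sum_l\binom Ml\binom M{M-l}w^l$ is the coefficient of $u^M$ in $(1+wu)^M(1+u)^M=(1+(1+w)u+wu^2)^M$. Choosing the term $wu^2$ from $c$ factors, the term $1$ from $c$ factors, and the term $(1+w)u$ from the others gives
$$q_M=\sum_c\binom M{2c}\binom{2c}c(1+w)^{M-2c}w^c .$$
Using $\sum_M\binom M{2c}v^{M-2c}z^M=z^{2c}/(1-vz)^{2c+1}$ and $\sum_c\binom{2c}cX^c=(1-4X)^{-1/2}$, we obtain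
$$\sum_Mq_Mz^M=\frac1{1-(1+w)z}\Big(1-\frac{4wz^2}{(1-(1+w)z)^2}\Big)^{-1/2}=\big((1-(1+w)z)^2-4wz^2\big)^{-1/2}=Q(z)^{-1/2},$$
$$Q(z)=1-2(1-\eta)z+(1+\eta)^2z^2 ,$$
which is the Legendre generating function.

**Step 5. We conclude that some $q_M<0$.** The discriminant of $Q$ is $4(1-\eta)^2-4(1+\eta)^2=-16\eta<0$. So $Q$ has two non-real conjugate roots $\zeta,\bar\zeta$, of modulus $R=\frac1{1+\eta}$, and $Q>0$ on the real line. The function $Q^{-1/2}$, with value $1$ at $0$, is analytic in $|z|<R$, so the series in Step 4 converges there to it. Suppose all $q_M\ge0$. Then for $0<x<1$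
$$|Q(x\zeta)|^{-1/2}\le\sum_Mq_M(xR)^M=Q(xR)^{-1/2}.$$
As $x\to1$, the left side tends to infinity because $Q(\zeta)=0$, while the right side tends to the finite number $Q(R)^{-1/2}$. This is a contradiction (it is Pringsheim's theorem in this case). So some $q_M<0$, with $M\ge1$ because $q_0=1$, and the determinant for $n=2M$ is not $m$-positive. This proves part 3 of Theorem 3. $\blacksquare$

## A claw-free graph on $56$ vertices that is not Schur-positive

We need a few notions from graph theory.

**Definition (chromatic symmetric function).** For a finite graph $H$, $X_H(t)=\sum_\kappa\prod_{v}t_{\kappa(v)}$, the sum over all proper colorings $\kappa$ of the vertices by positive integers. For one edge, $X_H=\sum_{i\ne j}t_it_j=2e_2(t)$. For the path with three vertices, $X_H=m_{(2,1)}+6m_{(1,1,1)}=s_{(2,1)}+4s_{(1,1,1)}$, because $s_{(2,1)}=m_{(2,1)}+2m_{(1,1,1)}$. A symmetric function is Schur-positive if all its coefficients in the basis of Schur functions are $\ge0$, as in this example.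

**Definition (line graph, claw-free).** For a multigraph $G$ without loops, $L(G)$ has the edges of $G$ as vertices (parallel edges give different vertices), and two of them are adjacent if they share an endpoint; parallel edges are adjacent. If $G$ is a path with three edges, $L(G)$ is the path with three vertices. A graph is claw-free if no vertex has three pairwise nonadjacent neighbors. A path is claw-free, and the star with three leaves is not.

We also recall the Hall inner product, for which the Schur functions are orthonormal and $\langle m_\nu,h_\kappa\rangle$ is $1$ if $\nu=\kappa$ and $0$ otherwise. So for $d=(d_1,\dots,d_n)$ with $d_i\ge0$ and a symmetric function $F$, $\langle F,h_{d_1}\cdots h_{d_n}\rangle$ is the coefficient $[t^d]F$ of $t_1^{d_1}\cdots t_n^{d_n}$.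

**Proof of Corollary 4.** Let $k=2$, $r=1$, so $f_d=d!\,e_d(x)e_d(y)$.

**Step 1. We read $f_d$ as counting matchings.** Regard the $x_i$ and $y_j$ as the vertices of the two sides of a bipartite graph. A matching with $d$ edges is a choice of $d$ of the $x$'s, $d$ of the $y$'s, and one of the $d!$ bijections between them. So $f_d$ is the generating function of $d$-edge matchings. Hence the coefficient of $x^\alpha y^\beta$ in $f_{d_1}\cdots f_{d_n}$ is the number of $n$-tuples of matchings of sizes $d_1,\dots,d_n$ whose total vertex degrees are $(\alpha,\beta)$.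

**Step 2. We group the tuples by their union.** The union of a tuple is a bipartite multigraph $G$ with degrees $(\alpha,\beta)$. A proper coloring of $L(G)$ with $d_i$ vertices of color $i$ for each $i\le n$ splits the edges of $G$ into matchings of sizes $d_1,\dots,d_n$. Each tuple with union $G$ arises from exactly $\prod_e\mathrm{mult}(e)!$ colorings, the product over the distinct edges, because the $\mathrm{mult}(e)$ parallel copies of $e$ have different colors and may be permuted. So the coefficient in Step 1 is
$$[t^d]F,\qquad F=\sum_G\frac{X_{L(G)}(t)}{\prod_e\mathrm{mult}(e)!},$$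
a finite sum over all bipartite multigraphs on these vertices with degrees $(\alpha,\beta)$. For example, if $\alpha=\beta=(2)$, the only $G$ is a double edge, $X_{L(G)}=2e_2(t)$, and $[t_1t_2]F=\frac22=1$: there is one pair of one-edge matchings.

**Step 3. We pass to the Schur coefficients.** By the Jacobi–Trudi formula, the coefficient of $s_\lambda$ in $F$ is
$$\langle F,s_\lambda\rangle=\sum_\sigma\operatorname{sgn}(\sigma)\Big\langle F,\prod_ih_{\lambda_i-i+\sigma(i)}\Big\rangle .$$
By the recalled fact and Step 2, each inner product is the coefficient of $x^\alpha y^\beta$ in $\prod_if_{\lambda_i-i+\sigma(i)}$; both are $0$ if some index is negative. So the coefficient of $s_\lambda$ in $F$ is the coefficient of $x^\alpha y^\beta$ in $\det(f_{\lambda_i-i+j})$.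

**Step 4. We apply Theorem 1.** For $\lambda=(7^8)$, $\alpha=(7^8)$, $\beta=(8^6,1^8)$ this coefficient is negative. The weights $1/\prod_e\mathrm{mult}(e)!$ are positive, so some $X_{L(G)}$ has a negative coefficient of $s_{(7^8)}$. This $G$ has $|\alpha|=56$ edges, so $L(G)$ has $56$ vertices.

**Step 5. We check that $L(G)$ is claw-free.** Let three edges of $G$ be adjacent to the edge $uv$. Each contains $u$ or $v$, so two of them contain the same endpoint, and these two are adjacent in $L(G)$. $\blacksquare$
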